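# A Banach space with the diameter 2 property whose bidual is uniformly rotund in every direction

## 1. A supremum of Euclidean seminorms on finite sequences

All spaces are real. Call a seminorm $p$ on a vector space *Euclidean* if $p^2$ is a (finite or convergent) sum of squares of linear functionals. Such a $p$ satisfies the parallelogram identity $p(x+y)^2+p(x-y)^2=2p(x)^2+2p(y)^2$. The talk is about one norm, built as a supremum of Euclidean seminorms.

**The vector space.** Let $E$ have the Hamel basis $\{w_n,u_n:n\ge1\}$, with coordinate functionals $\alpha_n$ (for $w_n$) and $\beta_n$ (for $u_n$). Put $E_n=\mathrm{span}\{w_k,u_k:k\le n\}$, $E_0=\{0\}$, and let $P_n:E\to E_n$ be the coordinate projection. Fix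
$$\varepsilon_k=4^{-k}\ (k\ge1),\qquad \theta_i=2^{-i-2}\ (i\ge0),\qquad\text{so that }\sum_{i\ge0}\theta_i=\tfrac12 .$$

**The seminorms.** Suppose vectors $a_n\in E_{n-1}$ ($n\ge1$) and numbers $v_{jk}\in[0,1]$ ($0\le j<k$) are given. They will be chosen in a moment. Define
$$K(x)^2=\sum_{k\ge1}\varepsilon_k\big(\alpha_k(x)^2+\beta_k(x)^2\big),\qquad \tau_j(x)^2=\sum_{k>j}v_{jk}^2\,\alpha_k(x)^2\quad(j\ge0),\tag{1}$$
$$L_jx=x-\alpha_j(x)\,a_j\quad(j\ge1),\tag{2}$$
$$p_0(x)^2=K(x)^2+\tau_0(x)^2,\tag{3}$$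
$$p_j(x)^2=\beta_j(x)^2+\tfrac12K(L_jx)^2+\sum_{i<j}\theta_i\,\tau_i(P_{j-1}L_jx)^2+\tau_j(x)^2\quad(j\ge1),\tag{4}$$
$$|x|=\sup_{j\ge0}p_j(x).\tag{5}$$
On $E$ all sums are finite, and every $p_j$ is a Euclidean seminorm. Two inequalities are visible and will be used constantly: $K\le p_0$, and $\tau_j\le p_j$ for all $j\ge0$.

**The supremum is a maximum on each $E_n$.** Let $x\in E_n$. If $j\ge n$, then $\tau_j(x)=0$, because $\alpha_k(x)=0$ for $k>n$. If $j>n$, then $\alpha_j(x)=\beta_j(x)=0$, so $L_jx=x=P_{j-1}x$, and (4) becomes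
$$p_j(x)^2=\tfrac12K(x)^2+\sum_{i<j}\theta_i\tau_i(x)^2\le\tfrac12p_0(x)^2+\tfrac12\max_{i\le n}p_i(x)^2\qquad(x\in E_n,\ j>n).\tag{6}$$
The inequality uses $K\le p_0$, $\tau_i\le p_i$, $\tau_i(x)=0$ for $i\ge n$, and $\sum\theta_i=\frac12$. Hence $|x|=\max_{j\le n}p_j(x)<\infty$ for $x\in E_n$, and $|\cdot|$ on $E_n$ depends only on the $a_j$ with $j\le n$ and the $v_{jk}$ with $j<k\le n$. Since $|x|\ge K(x)$, $|\cdot|$ is a norm on $E$.

**The inductive choice.** Let $(c_n)_{n\ge1}$ list all finite rational combinations of the $w_k,u_k$, each one infinitely often. At stage $n$ the $a_k$ and $v_{jk}$ with $k\le n-1$ are known, so $|\cdot|$ and the $p_j$ with $0\le j<n$ are determined on $E_{n-1}$. Put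
$$a_n=\begin{cases}c_n&\text{if }c_n\in E_{n-1}\text{ and }|c_n|<1,\\0&\text{otherwise,}\end{cases}\qquad v_{jn}=\big(1-p_j(a_n)^2\big)^{1/2}\in(0,1]\quad(0\le j<n).\tag{7}$$
Thus $|a_n|<1$ for all $n$, and in particular $K(a_n)<1$.

**The space.** Let $X$ be the completion of $(E,|\cdot|)$. Since $|\beta_j(x)|\le p_j(x)$ and $\varepsilon_j^{1/2}|\alpha_j(x)|\le K(x)$, all coordinate functionals are bounded and extend to $X$.

**The first two stages by hand.** Since $E_0=\{0\}$, we have $a_1=0$ and $v_{01}=1$. For $x=sw_1+tu_1$,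
$$p_0(x)^2=\tfrac14(s^2+t^2)+s^2,\qquad p_1(x)^2=t^2+\tfrac18(s^2+t^2),$$
so $|x|^2=\max\{\frac54s^2+\frac14t^2,\ \frac18s^2+\frac98t^2\}$ by (6). At $x=w_1\pm u_1$ the two values are $\frac32=1+2\varepsilon_1$ and $\frac54=1+\varepsilon_1$.

Suppose the list has $c_2=\frac12w_1$. Then $|c_2|^2=\frac5{16}<1$, so $a_2=\frac12w_1$, and
$$v_{02}^2=1-\tfrac5{16}=\tfrac{11}{16},\qquad v_{12}^2=1-\tfrac1{32}=\tfrac{31}{32}.$$
Take $y=a_2+w_2\pm u_2$. Here $\varepsilon_2=\frac1{16}$, and we get
$$p_0(y)^2=\big(\tfrac1{16}+\tfrac18\big)+\big(\tfrac14+\tfrac{11}{16}\big)=\tfrac98=1+2\varepsilon_2,$$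
$$p_1(y)^2=\tfrac12\cdot\tfrac3{16}+\tfrac{31}{32}=\tfrac{17}{16}=1+\varepsilon_2,\qquad p_2(y)^2=1+\tfrac12\cdot\tfrac{2}{16}=\tfrac{17}{16}=1+\varepsilon_2 .$$
For the last one, $\alpha_2(y)=1$, so $L_2y=w_2\pm u_2$ and $P_1L_2y=0$. The weights $v_{jn}$ fill every $p_j$ with $j<n$ up to almost exactly $1$, and $p_n$ reaches $1$ because it sees $u_n$. At the same time $p_2$ hardly sees the midpoint: $p_2(a_2+w_2)^2=\frac1{32}$.

## 2. Weakly open sets of diameter 2 against segments in the sphere of the bidual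

Here is what the norm is for. Write $B_X$ and $S_X$ for the closed unit ball and the unit sphere.

**Definition (D$2$P).** $X$ has the *diameter $2$ property* if every nonempty relatively weakly open subset of $B_X$ has diameter $2$.

**Definition (strict convexity).** A normed space is *strictly convex* if $\|x\|=\|y\|=1$ and $x\ne y$ imply $\|\frac12(x+y)\|<1$.

**Definition (URED).** The norm of $X$ is *uniformly rotund in every direction* if for every nonzero $z\in X$: whenever $x_n,y_n\in B_X$ and scalars $\lambda_n$ satisfy $x_n-y_n=\lambda_nz$ for all $n$ and $\|x_n+y_n\|\to2$, then $\lambda_n\to0$.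

URED implies strict convexity: if $\|x\|=\|y\|=\|\frac12(x+y)\|=1$ and $x\ne y$, then $z=x-y$, $x_n=x$, $y_n=y$, $\lambda_n=1$ violate the definition.

**Definition (FDD).** A *finite-dimensional decomposition* of $X$ is given by finite-rank projections $P_n$ with $P_nP_m=P_{\min(n,m)}$ and $P_nx\to x$ for all $x$. It is *monotone* if $\|P_n\|\le1$ for all $n$, and *shrinking* if $\|f-P_n^*f\|\to0$ for every $f\in X^*$. For instance, the coordinate projections of $c_0$ are monotone and shrinking (the dual is $\ell_1$, and tails of $\ell_1$ sequences tend to $0$ in norm). Those of $\ell_1$ are not shrinking: $f=(1,1,1,\dots)\in\ell_\infty$ has $\|f-P_n^*f\|=1$ for all $n$.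

The question comes from Olav Nygaard, Märt Põldvere, Stanimir Troyansky and Tauri Viil, "Strictly convex renormings and the diameter 2 property", arXiv:2212.13606 (2022): *is there a Banach space $X$ with the D$2$P such that $X^{**}$, with the bidual norm, is strictly convex?* The D$2$P asks for very long differences inside every weakly open piece of the ball. Strict convexity forbids flat pieces of the sphere, and it is asked even of the much larger space $X^{**}$.

Two known facts limit where one can look. First, $X$ has the *strong diameter $2$ property* (SD$2$P) if every finite convex combination of slices of $B_X$ has diameter $2$, and no Banach space with the SD$2$P has a strictly convex bidual. Second, if $X$ admits a norm-one projection $P\ne I$ whose range has finite codimension, then $X$ cannot be URED and have the D$2$P at the same time.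

The answer is yes, and the space $X$ of Section 1 is an example.

**Theorem 1.** There is a Banach space $X$ with a monotone shrinking finite-dimensional decomposition (so $X^*$ is separable) such that $X$ has the D$2$P and $X^{**}$, with the bidual norm, is URED. More precisely, for every $0\ne z\in X^{**}$ there is $c(z)>0$ such that
$$x',x''\in B_{X^{**}},\ x'-x''=\lambda z\ \Longrightarrow\ \|x'+x''\|^2\le4-\lambda^2c(z)^2 .$$
In particular $X^{**}$ is strictly convex.

## 3. $c_0$, Hilbert space, and $c_0$ with a Euclidean term added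

**Hilbert space: rotund, no D$2$P.** If $x,y\in B_H$ and $x-y=\lambda z$, then $\|x+y\|^2\le4-\lambda^2\|z\|^2$, so $H$ is URED and equals its bidual. But in the slice $\{x\in B_H:\langle x,f\rangle>1-\delta\}$ with $\|f\|=1$ and $0<\delta<1$, we have $\|x+y\|>2-2\delta$, hence $\|x-y\|^2\le4-4(1-\delta)^2$, and the diameter is less than $2$.

**$c_0$: D$2$P, not rotund.** A nonempty relatively weakly open $U\subset B_{c_0}$ contains a finitely supported $c$ with $\|c\|<1$: take $x\in U$, shrink it slightly, and truncate. The vectors $c\pm e_n$ with $n$ beyond the support of $c$ lie in the ball, tend weakly to $c$, and are at distance $2$ from each other. So $c_0$ has the D$2$P. But $e_1$, $e_1+e_2$ and their midpoint all have norm $1$, so $c_0$ is not strictly convex.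

**A first attempt: add a square.** Add a small injective Euclidean term to $c_0$:
$$|x|^2=\|x\|_\infty^2+K_0(x)^2,\qquad K_0(x)^2=\sum_k4^{-k}x_k^2 .$$
Half of the goal is reached. This norm is equivalent to $\|\cdot\|_\infty$, and the coordinate projections have norm at most $1$ for it and are shrinking. So the bidual norm of $z\in\ell_\infty$ is $\sup_n|P_nz|$, and it is given by the same formula on $\ell_\infty$. If $x-y=\lambda z$ with $x,y$ in the unit ball of the bidual, then $\|x+y\|_\infty^2\le2\|x\|_\infty^2+2\|y\|_\infty^2$ and the parallelogram identity for $K_0$ give $|x+y|^2\le4-\lambda^2K_0(z)^2$. So the bidual is URED.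

The D$2$P is lost, and here is exactly where. Let
$$U=\{x:\ |x|\le1,\ x_1>\tfrac12,\ |x_k-c_k|<\tfrac1{10}\ (k\le3)\},\qquad c=\tfrac35e_1 .$$
It contains $c$, since $|c|^2=\frac9{25}\cdot\frac54<1$. Every $x\in U$ has $K_0(x)^2>\frac1{16}$, so $\|x\|_\infty^2<\frac{15}{16}$. For $x,y\in U$,
$$|x-y|^2\le4\cdot\tfrac{15}{16}+\sum_{k\le3}4^{-k}\big(\tfrac2{10}\big)^2+\sum_{k>3}4^{-k}\cdot4\le3.75+0.014+0.021<4 .$$
The budget spent on $K_0(c)^2$ is no longer available to the long step $\pm e_n$. The term that makes the norm rotund must not compete with the term that sees the long step.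

## 4. Midpoints that a seminorm must not see

Replace the sum by a supremum: $\|x\|=\sup_jp_j(x)$ with each $p_j$ Euclidean. Two computations then show what is needed.

*Rotundity.* If $\|x'\|,\|x''\|\le1$ and $x'-x''=\lambda z$, then for each $j$
$$p_j(x'+x'')^2=2p_j(x')^2+2p_j(x'')^2-\lambda^2p_j(z)^2\le4-\lambda^2p_j(z)^2,$$
and therefore
$$\|x'+x''\|^2\le4-\lambda^2\inf_jp_j(z)^2 .\tag{8}$$
So it is enough to have $\inf_jp_j(z)>0$ for every $z\ne0$. In $c_0$, with $p_j(x)=|x_j|$, this infimum is $0$ for every $z$.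

*Diameter $2$.* Let $y^\pm$ be in the ball with $\|y^+-y^-\|\ge2-\eta$, where $0<\eta<1$, and let $m=\frac12(y^++y^-)$. Some $p_j$ has $p_j(y^+-y^-)\ge2-2\eta$, and $p_j(y^++y^-)^2+p_j(y^+-y^-)^2\le4$. So $p_j(m)^2\le1-(1-\eta)^2\le2\eta$. Thus the D$2$P forces some $p_j$ nearly to vanish at midpoints $m$ that may be required to lie in any prescribed weak neighborhood of a given point $c$ of the ball.

The simplest plan takes $m=c$: for each $c$ in a dense set and infinitely many $n$, arrange that $c\pm u_n$ is almost in the ball and $p_n(u_n)\ge1$. Then $p_n(c)\to0$ along these $n$, so $\inf_jp_j(c)=0$, and (8) says nothing for $z=c$. This is the point at which that plan stops working.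

What gets past it is to move the midpoint into a fresh direction, $m_n=a_n+w_n$, with $w_n$ weakly null but not norm null. The seminorm $p_n$ should be nearly blind to $a_n+w_n$ without being blind to $a_n$. The operator $L_n$ does this: $L_n(a_n+w_n)=w_n$, and $K(w_n)=2^{-n}$ is small, while $L_na_n=a_n$, because $\alpha_n(a_n)=0$.

There remains the danger of an element $z$ of the bidual with $z\approx\alpha_n(z)a_n$, as far as $K$ can tell, for infinitely many $n$. The seminorms $\tau_j$ are there for this: they charge $z$ the amount $v_{jn}^2\alpha_n(z)^2$. By (7), the charge $v_{jn}^2$ is exactly the budget that $a_n$ leaves unused in $p_j$, so it does not push $a_n+w_n\pm u_n$ out of the ball. Either the charges are large, and infinitely many of them cannot be paid, or $v_{jn}\to0$, which means $p_j(a_n)\to1$ for every $j$. In the second case $z\approx ta_n$ should have $p_j(z)\approx|t|$ for every $j$, which is not small. To justify "$z\approx ta_n$ implies $p_j(z)\approx|t|p_j(a_n)$"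 one needs $\tau_l(z-ta_n)$ to be small, which $K$ alone does not control. The third summand in (4) records exactly that. The constants $\frac12$ and $\sum\theta_i=\frac12$ make (6) work.

## 5. Monotone projections and the vectors $a_n+w_n\pm u_n$

**Lemma 1.** $|P_nx|\le|x|$ for $x\in E$. More precisely, $p_j(P_nx)\le p_j(x)$ for $j\le n$, and $p_j(P_nx)^2\le\frac12K(x)^2+\frac12\sup_i\tau_i(x)^2$ for $j>n$.

*Proof.* The squares $K^2$ and $\tau_i^2$ are weighted sums of squares of coordinates, so $K$ and $\tau_i$ do not increase under $P_n$. This settles $j=0$.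

Let $1\le j\le n$. Then $\alpha_j(P_nx)=\alpha_j(x)$ and $\beta_j(P_nx)=\beta_j(x)$, and since $a_j\in E_{j-1}\subset E_n$, we have $P_na_j=a_j$. So $L_jP_nx=P_nx-\alpha_j(x)a_j=P_nL_jx$, and $P_{j-1}L_jP_nx=P_{j-1}P_nL_jx=P_{j-1}L_jx$. Compare the four summands of (4) at $P_nx$ and at $x$. The first and third are equal, the second is $\frac12K(P_nL_jx)^2\le\frac12K(L_jx)^2$, and the fourth does not increase. Hence $p_j(P_nx)\le p_j(x)$.

Let $j>n$. The equality in (6), applied to $P_nx\in E_n$, gives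
$$p_j(P_nx)^2=\tfrac12K(P_nx)^2+\sum_{i<j}\theta_i\tau_i(P_nx)^2\le\tfrac12K(x)^2+\tfrac12\sup_i\tau_i(x)^2,$$
which is at most $\frac12p_0(x)^2+\frac12\sup_ip_i(x)^2\le|x|^2$. $\square$

So the $P_n$ extend to norm-one projections of $X$ onto $E_n$. Since $P_nx=x$ for $x\in E$ and $n$ large, density of $E$ gives $P_nx\to x$ for all $x\in X$. This is a monotone FDD.

**Lemma 2.** Let $y=a_n+w_n\pm u_n$. Then $|y|^2\le1+2\varepsilon_n$. Moreover $|u_n|\ge1$, and $\sup_n(|u_n|+|w_n|)<\infty$.

*Proof.* The purpose is to check that every $p_j(y)$ is at most about $1$. Since $a_n\in E_{n-1}$, the coordinates of $a_n$ and of $w_n\pm u_n$ do not overlap.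

*Case $j=0$.* By (3) and (7),
$$p_0(y)^2=K(a_n)^2+2\varepsilon_n+\tau_0(a_n)^2+v_{0n}^2=p_0(a_n)^2+2\varepsilon_n+1-p_0(a_n)^2=1+2\varepsilon_n .$$

*Case $1\le j<n$.* Here $\alpha_j(y)=\alpha_j(a_n)$ and $\beta_j(y)=\beta_j(a_n)$, and $L_jy=L_ja_n+w_n\pm u_n$ with $L_ja_n\in E_{n-1}$. Hence $K(L_jy)^2=K(L_ja_n)^2+2\varepsilon_n$. Since $j-1<n$, $P_{j-1}L_jy=P_{j-1}L_ja_n$. Since $n>j$, $\tau_j(y)^2=\tau_j(a_n)^2+v_{jn}^2$. Adding up,
$$p_j(y)^2=p_j(a_n)^2+\varepsilon_n+v_{jn}^2=1+\varepsilon_n .$$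

*Case $j=n$.* Now $\alpha_n(y)=1$, so $L_ny=w_n\pm u_n$, $P_{n-1}L_ny=0$, and $\tau_n(y)=0$ because $y\in E_n$. So $p_n(y)^2=1+\frac12\cdot2\varepsilon_n=1+\varepsilon_n$.

*Case $j>n$.* Since $y\in E_n$, (6) gives $p_j(y)^2\le\frac12p_0(y)^2+\frac12\max_{i\le n}p_i(y)^2\le1+2\varepsilon_n$.

Next, $|u_n|\ge p_n(u_n)\ge|\beta_n(u_n)|=1$. With $y^\pm=a_n+w_n\pm u_n$ we have $u_n=\frac12(y^+-y^-)$ and $w_n=\frac12(y^++y^-)-a_n$. Hence $|u_n|\le\sqrt{1+2\varepsilon_n}$ and $|w_n|\le1+\sqrt{1+2\varepsilon_n}$. $\square$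

## 6. An upper $\ell_2$-type estimate for blocks, and the shrinking property

The D$2$P will need $w_n,u_n\to0$ weakly, and the description of $X^{**}$ by coordinates will need $P_n^*f\to f$. Both come from the next lemma.

**Lemma 3.** $\|f-P_n^*f\|\to0$ for every $f\in X^*$. Consequently $X^*$ is the closed span of $\{\alpha_k,\beta_k\}$, and $u_n\to0$, $w_n\to0$ weakly in $X$.

*Proof.* **Step 1: sums of $M$ successive blocks have norm at most $3\sqrt M$.** Let $b_1,\dots,b_M\in E$ satisfy $b_m\in E_{N_m}\cap\ker P_{N_{m-1}}$ with $N_0<N_1<\dots<N_M$ and $|b_m|\le1$, and let $y=\sum_mb_m$. The supports are disjoint, so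
$$K(y)^2=\sum_mK(b_m)^2\le M,\qquad\tau_i(y)^2=\sum_m\tau_i(b_m)^2\le M\quad(i\ge0),\tag{9}$$
because $K\le p_0$ and $\tau_i\le p_i$. Hence $p_0(y)^2\le2M$.

Let $j\ge1$. At most one block has the index $j$ in its range. If $N_{m_0-1}<j\le N_{m_0}$ for some $m_0$, put $b=b_{m_0}$; otherwise put $b=0$. Put $y'=y-b$. Then $\alpha_j(y')=\beta_j(y')=0$, so $|\beta_j(y)|=|\beta_j(b)|\le p_j(b)\le1$ and $L_jy=y'+L_jb$. As in (9), $K(y')\le\sqrt M$ and $\tau_i(P_{j-1}y')\le\tau_i(y')\le\sqrt M$. Reading off two summands of $p_j(b)^2\le1$ in (4), we get $K(L_jb)\le\sqrt2$ and $\sum_{i<j}\theta_i\tau_i(P_{j-1}L_jb)^2\le1$. By the triangle inequality for Euclidean seminorms,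
$$K(L_jy)\le\sqrt M+\sqrt2,$$
$$\Big(\sum_{i<j}\theta_i\tau_i(P_{j-1}L_jy)^2\Big)^{1/2}\le\Big(\sum_{i<j}\theta_i\tau_i(P_{j-1}y')^2\Big)^{1/2}+\Big(\sum_{i<j}\theta_i\tau_i(P_{j-1}L_jb)^2\Big)^{1/2}\le\sqrt{M/2}+1 .$$
With $\tau_j(y)^2\le M$ this gives
$$p_j(y)^2\le1+\tfrac12(\sqrt M+\sqrt2)^2+(\sqrt{M/2}+1)^2+M=3+2M+2\sqrt{2M}\le8M,\tag{10}$$
since $3\le3M$ and $2\sqrt{2M}\le3M$. So $|y|\le\sqrt{8M}\le3\sqrt M$.

**Step 2: a functional whose tails do not vanish contradicts Step 1.** Suppose $\|f-P_n^*f\|\not\to0$. For $m\ge n$ we have $P_m^*P_n^*=(P_nP_m)^*=P_n^*$, so $f-P_m^*f=(I-P_m^*)(f-P_n^*f)$, and hence $\|f-P_m^*f\|\le2\|f-P_n^*f\|$. So the numbers $\|f-P_n^*f\|$ cannot come arbitrarily close to $0$: there is $\varepsilon>0$ with $\|f-P_n^*f\|>2\varepsilon$ for every $n\ge0$.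

Put $N_0=0$. Given $N_{m-1}$, density of $E$ yields $x\in E$ with $|x|\le1$ and $f(x-P_{N_{m-1}}x)>2\varepsilon$. Choose $N_m>N_{m-1}$ with $x\in E_{N_m}$, and put $b_m=\frac12(x-P_{N_{m-1}}x)$. Then $b_m\in E_{N_m}\cap\ker P_{N_{m-1}}$, $|b_m|\le1$ and $f(b_m)>\varepsilon$. By Step 1, $\varepsilon M\le f(\sum_{m\le M}b_m)\le3\|f\|\sqrt M$ for all $M$, which is impossible for large $M$.

**Step 3: consequences.** Since $P_n^*f=\sum_{k\le n}(f(w_k)\alpha_k+f(u_k)\beta_k)$, the span of the coordinate functionals is dense in $X^*$, and $X^*$ is separable. Since $P_{n-1}u_n=0$, $f(u_n)=(f-P_{n-1}^*f)(u_n)\to0$ by the boundedness in Lemma 2; likewise for $w_n$. $\square$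

## 7. The bidual norm by the same formulas

For $z\in X^{**}$ write $\alpha_k(z)=z(\alpha_k)$, $\beta_k(z)=z(\beta_k)$ and $P_nz=P_n^{**}z$. For $f\in X^*$, $z(P_n^*f)=\sum_{k\le n}(f(w_k)z(\alpha_k)+f(u_k)z(\beta_k))$, so
$$P_nz=\sum_{k\le n}\big(\alpha_k(z)w_k+\beta_k(z)u_k\big)\in E_n,\qquad z(P_n^*f)=f(P_nz).$$
The notations are consistent: $P_nz$ has the same first $n$ pairs of coordinates as $z$. Define $K(z),\tau_j(z),p_j(z)$ for $z\in X^{**}$ by (1)–(4), with $L_jz=z-\alpha_j(z)a_j\in X^{**}$. A priori these may be infinite.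

**Lemma 4.** For $z\in X^{**}$ all $K(z),\tau_j(z),p_j(z)$ are finite, and $\|z\|=\sup_{j\ge0}p_j(z)$. If all coordinates $\alpha_k(z),\beta_k(z)$ vanish, then $z=0$.

*Proof.* **Step 1: $\|z\|=\sup_n|P_nz|$.** By Lemma 1, $|P_nz|\le\|z\|$. By Lemma 3, $z(f)=\lim_nz(P_n^*f)=\lim_nf(P_nz)$ for $f\in X^*$, so $|z(f)|\le\|f\|\sup_n|P_nz|$. If all coordinates vanish, then all $P_nz=0$, so $z=0$.

**Step 2: $p_j(z)\le\|z\|$.** Let $n\ge j\ge1$. As in Lemma 1, $P_na_j=a_j$ gives $L_jP_nz=P_nL_jz$ and $P_{j-1}L_jP_nz=P_{j-1}L_jz$. Hence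
$$p_j(P_nz)^2=\beta_j(z)^2+\tfrac12K(P_nL_jz)^2+\sum_{i<j}\theta_i\tau_i(P_{j-1}L_jz)^2+\tau_j(P_nz)^2 .$$
As $n\to\infty$ the second and fourth terms increase to $\frac12K(L_jz)^2$ and $\tau_j(z)^2$. So $p_j(P_nz)^2$ increases to $p_j(z)^2$, and it is bounded by $|P_nz|^2\le\|z\|^2$. Likewise $p_0(P_nz)^2$ increases to $p_0(z)^2\le\|z\|^2$. Since $K\le p_0$ and $\tau_j\le p_j$, everything is finite.

**Step 3: $\|z\|\le\sup_ip_i(z)$.** If $j\le n$, then $p_j(P_nz)\le p_j(z)$ by the monotonicity in Step 2. If $j>n$, then the equality in (6) gives $p_j(P_nz)^2\le\frac12K(z)^2+\frac12\sup_i\tau_i(z)^2\le\sup_ip_i(z)^2$. So $|P_nz|\le\sup_ip_i(z)$ for all $n$, and Step 1 finishes the proof. $\square$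

On $X^{**}$ each $p_j^2$ is a convergent sum of squares of linear functionals, so $p_j$ is again a Euclidean seminorm. The same holds for $K$ and $\tau_j$.

## 8. Every nonzero $z\in X^{**}$ is seen uniformly by all $p_j$

**Lemma 5.** $c(z):=\inf_{j\ge0}p_j(z)>0$ for every $0\ne z\in X^{**}$.

*Proof.* **Step 1: no single $p_j$ vanishes at $z$.** If $p_0(z)=0$, then $K(z)=0$, so all coordinates vanish and $z=0$ by Lemma 4. If $p_j(z)=0$ with $j\ge1$, then $K(L_jz)=0$, so $L_jz=0$, i.e. $z=\alpha_j(z)a_j$. Applying $\alpha_j$ and using $\alpha_j(a_j)=0$ gives $\alpha_j(z)=0$, so $z=0$.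

**Step 2: what a vanishing infimum gives.** Suppose $\inf_jp_j(z)=0$. By Step 1 there are $1\le n_1<n_2<\cdots$ with $p_{n_i}(z)\to0$. Put $t_i=\alpha_{n_i}(z)$ and $d_i=L_{n_i}z=z-t_ia_{n_i}$. The second and third summands in (4) give
$$K(d_i)\to0,\tag{11}$$
$$\text{for each fixed }l\ge0:\quad\theta_l\,\tau_l(P_{n_i-1}d_i)^2\le p_{n_i}(z)^2\to0\quad(i\to\infty,\ n_i>l).\tag{12}$$

**Step 3: the case $\liminf_i|t_i|=0$.** Since $K(a_{n_i})<1$, $K(z)\le K(d_i)+|t_i|K(a_{n_i})\le K(d_i)+|t_i|$. Along a subsequence the right side tends to $0$, so $K(z)=0$ and $z=0$, a contradiction.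

From now on there is $t>0$ with $|t_i|\ge t$ for all large $i$.

**Step 4: $p_l(d_i)\to0$ for each fixed $l\ge1$.** This makes precise that $z\approx t_ia_{n_i}$. Treat the four summands of $p_l(d_i)^2$ in turn.

* By (11), every coordinate of $d_i$ tends to $0$. So $\beta_l(d_i)\to0$ and $\alpha_l(d_i)\to0$.
* $K(L_ld_i)\le K(d_i)+|\alpha_l(d_i)|K(a_l)\to0$.
* By the previous item every coordinate of $L_ld_i$ tends to $0$, and $\sum_{m<l}\theta_m\tau_m(P_{l-1}L_ld_i)^2$ is a fixed quadratic form in finitely many of these coordinates. So it tends to $0$.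
* Since $a_{n_i}\in E_{n_i-1}$, we have $\alpha_k(d_i)=\alpha_k(z)$ for $k\ge n_i$. So for $n_i>l$
$$\tau_l(d_i)^2=\tau_l(P_{n_i-1}d_i)^2+\sum_{k\ge n_i}v_{lk}^2\alpha_k(z)^2\to0 .$$
The first term tends to $0$ by (12). The second is a tail of the series $\tau_l(z)^2$, which converges by Lemma 4.

Since $z=d_i+t_ia_{n_i}$, the triangle inequality gives
$$\big|\,p_l(z)-|t_i|\,p_l(a_{n_i})\,\big|\le p_l(d_i)\to0 .\tag{13}$$

**Step 5: the charges force $p_l(a_{n_i})\to1$.** For $l\ge1$, keep in $\tau_l(z)^2$ only the terms $k=n_i$: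
$$\sum_{i:\,n_i>l}v_{ln_i}^2t_i^2\le\tau_l(z)^2<\infty .$$
Since $|t_i|\ge t$ for large $i$, $v_{ln_i}\to0$. By (7), $v_{ln_i}^2=1-p_l(a_{n_i})^2$, so $p_l(a_{n_i})\to1$. With (13), $|t_i|\to p_l(z)$.

**Step 6: conclusion.** The limit of $|t_i|$ does not depend on $l$. So $p_l(z)=\lim_i|t_i|\ge t>0$ for every $l\ge1$. This contradicts $p_{n_i}(z)\to0$. $\square$

**$X^{**}$ is URED.** Let $x',x''\in B_{X^{**}}$ with $x'-x''=\lambda z$, $z\ne0$. By Lemma 4, $p_j(x'),p_j(x'')\le1$, and the parallelogram identity gives, for every $j$,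
$$p_j(x'+x'')^2=2p_j(x')^2+2p_j(x'')^2-\lambda^2p_j(z)^2\le4-\lambda^2c(z)^2 .$$
Taking the supremum over $j$, Lemma 4 gives $\|x'+x''\|^2\le4-\lambda^2c(z)^2$, with $c(z)>0$ by Lemma 5. If now $x_n-y_n=\lambda_nz$ in $B_{X^{**}}$ and $\|x_n+y_n\|\to2$, then $\lambda_n^2c(z)^2\le4-\|x_n+y_n\|^2\to0$. So $X^{**}$ is URED, and in particular strictly convex.

## 9. Long segments in every weakly open subset of $B_X$

**$X$ has the D$2$P.** Let $U\ne\emptyset$ be relatively weakly open in $B_X$ and $x\in U$. Then $rx\in U$ for some $r<1$ close to $1$, and $|rx|<1$. The set $U$ is relatively norm open in $B_X$, and the rational combinations of the $w_k,u_k$ are dense in $X$. So there is a rational combination $c\in E$ with $|c|<1$ and $c\in U$.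

For infinitely many $n$ we have $c_n=c$, and all but finitely many of these $n$ satisfy $c\in E_{n-1}$. For these, $a_n=c$ by (7). For such $n$ put
$$y_n^\pm=(1+2\varepsilon_n)^{-1/2}(c+w_n\pm u_n),$$
which lies in $B_X$ by Lemma 2. Since $\varepsilon_n\to0$ and $w_n,u_n\to0$ weakly (Lemma 3), $y_n^\pm\to c$ weakly along these $n$. So $y_n^\pm\in U$ for all large such $n$. Moreover
$$|y_n^+-y_n^-|=2(1+2\varepsilon_n)^{-1/2}|u_n|\ge2(1+2\varepsilon_n)^{-1/2}\to2 .$$
Since $U\subset B_X$ has diameter at most $2$, $\mathrm{diam}\,U=2$. Together with Sections 5–8 this completes the proof of Theorem 1. $\blacksquare$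

By the facts recalled in Section 2, this $X$ cannot have the SD$2$P. Also, no $I-P_n$ with $n\ge1$ has norm one, since its range has finite codimension, its kernel is $E_n\ne\{0\}$, and $X\subset X^{**}$ is URED with the D$2$P.

## 10. Spaces with a shrinking basis as norm-one complemented subspaces

The answer to the question does not need this section or the next.

**Theorem 2.** Let $Z$ be a Banach space with a shrinking basis. Then $Z$ is isomorphic to a norm-one complemented subspace of a Banach space $X$ with $X^*$ separable, with the D$2$P, and with $X^{**}$ URED.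

*Proof.* **Step 1: the modified construction.** Let $(g_k)$ be the basis. Passing to the supremum of the norms of the partial sums, we renorm $Z$ by an equivalent norm $q$ for which $(g_k)$ is monotone. Scale so that $q(g_k)=1$. The coordinate functionals then satisfy $|\gamma_k|\le2q$, because $\gamma_k(x)g_k$ is a difference of two partial sums.

Let $E=\mathrm{span}\{w_k,u_k,g_k\}$ and $E_n=\mathrm{span}\{w_k,u_k,g_k:k\le n\}$, let $P_n$ be the coordinate projections, and write $q(x):=q(\sum_k\gamma_k(x)g_k)$ for $x\in E$. Put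
$$K(x)^2=\sum_k\varepsilon_k\big(\alpha_k(x)^2+\beta_k(x)^2+\gamma_k(x)^2\big),\qquad p_0(x)^2=q(x)^2+K(x)^2+\tau_0(x)^2 .$$
Keep the formulas for $\tau_j$, $L_j$, $p_j$ ($j\ge1$), $|\cdot|$, $a_n$, $v_{jn}$, with $(c_n)$ listing the rational combinations of the $w_k,u_k,g_k$, each infinitely often. Now $p_0$ is a seminorm but need not be Euclidean. The $p_j$ with $j\ge1$ are Euclidean, and still $K\le p_0$, $\tau_i\le p_i$. So (6) holds with the same proof, $|a_n|<1$, $K(a_n)<1$, and all coordinate functionals, including $\gamma_k$ (as $\varepsilon_k^{1/2}|\gamma_k|\le K$), are bounded. Let $X$ be the completion.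

**Step 2: Lemmas 1 and 2.** In Lemma 1 only $j=0$ changes, and there $q(P_nx)\le q(x)$ by monotonicity. For $1\le j\le n$ one uses only $P_na_j=a_j$ and the monotonicity of $K,\tau_i$ under $P_n$. For $j>n$ one uses (6) and $K\le p_0$, $\tau_i\le p_i$. In Lemma 2, $q(y)=q(a_n)$ for $y=a_n+w_n\pm u_n$, so
$$p_0(y)^2=q(a_n)^2+K(a_n)^2+2\varepsilon_n+\tau_0(a_n)^2+v_{0n}^2=p_0(a_n)^2+2\varepsilon_n+v_{0n}^2=1+2\varepsilon_n .$$
The cases $j\ge1$ and the bounds for $u_n,w_n$ are unchanged.

**Step 3: Lemma 3.** The only new point is that $q$ has no $\ell_2$-type upper estimate, and shrinking of $(g_k)$ replaces it. If $\|f-P_n^*f\|\not\to0$, Step 2 of Lemma 3 gives $\varepsilon>0$ and an infinite sequence of successive blocks $b_m\in E_{N_m}\cap\ker P_{N_{m-1}}$ with $|b_m|\le1$ and $f(b_m)>\varepsilon$. Their $Z$-parts $\hat b_m=\sum_k\gamma_k(b_m)g_k$ satisfy $q(\hat b_m)\le p_0(b_m)\le1$. For $h\in Z^*$, $|h(\hat b_m)|$ is at most the norm of $h$ restricted to the closed span of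 $\{g_k:k>N_{m-1}\}$, which tends to $0$ because the basis is shrinking. So $\hat b_m\to0$ weakly in $Z$.

Fix $M$. By Mazur's theorem, $0$ is in the norm closure of the convex hull of every tail of $(\hat b_m)$. Applying this successively to tails, we get convex combinations $b_1',\dots,b_M'$ of the $b_m$, taken over successive finite groups, with $q(b_r')\le1/M$. The $b'_r$ are again successive blocks, with $|b_r'|\le1$ and $f(b_r')>\varepsilon$. For $y=\sum_rb'_r$ we have $q(y)\le1$. The estimates (9) hold, since they use only $K\le p_0$ and $\tau_i\le p_i$, so $p_0(y)^2\le1+2M$. The derivation of (10) for $j\ge1$ involves only $\beta_j,K,\tau_i,L_j$ and $p_j(b)\le1$, so $p_j(y)^2\le8M$. Hence $|y|\le3\sqrt M$ and $\varepsilon M\le f(y)\le3\|f\|\sqrt M$. As $M$ was arbitrary, this is a contradiction.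

Now $P_n^*f=\sum_{k\le n}(f(w_k)\alpha_k+f(u_k)\beta_k+f(g_k)\gamma_k)\to f$. So $X^*$ is the closed span of the $\alpha_k,\beta_k,\gamma_k$ and is separable, and $u_n,w_n\to0$ weakly as before.

**Step 4: Lemma 4.** For $z\in X^{**}$ put $\gamma_k(z)=z(\gamma_k)$ and $q(z)=\sup_nq(P_nz)$. Since $q(P_nz)=q(P_nP_{n+1}z)\le q(P_{n+1}z)$, this is $\lim_nq(P_nz)$, so $q$ is a seminorm on $X^{**}$; and $q(P_nz)\le p_0(P_nz)\le|P_nz|\le\|z\|$. So $p_0(P_nz)^2$ increases to $p_0(z)^2=q(z)^2+K(z)^2+\tau_0(z)^2\le\|z\|^2$. The remaining arguments of Lemma 4 apply unchanged: $\|z\|=\sup_jp_j(z)$, and $z=0$ if all coordinates, now including $\gamma_k(z)$, vanish.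

**Step 5: Lemma 5.** Put $h_0^2=K^2+\tau_0^2$ and $h_j=p_j$ for $j\ge1$. These are Euclidean. We claim $c(z):=\inf_jh_j(z)>0$ for $z\ne0$. If $h_0(z)=0$, then $K(z)=0$ and $z=0$; for $j\ge1$, $h_j(z)=0$ gives $z=0$ as before. If the infimum is $0$, there are $1\le n_1<n_2<\cdots$ with $p_{n_i}(z)\to0$, and (11), (12) hold. Step 3 of Lemma 5 uses only $K(a_{n_i})<1$. Steps 4–6 use $p_l$ only for $l\ge1$, whose formula is unchanged, together with $v_{ln}^2=1-p_l(a_n)^2$. So they give the same contradiction.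

**Step 6: URED and D$2$P.** Let $x',x''\in B_{X^{**}}$, $x'-x''=\lambda z$, $z\ne0$. For $j\ge1$, $p_j(x'+x'')^2\le4-\lambda^2p_j(z)^2$ as before. For $j=0$, $q(x'+x'')^2\le2q(x')^2+2q(x'')^2$ and the parallelogram identity for $h_0$ give
$$p_0(x'+x'')^2\le2p_0(x')^2+2p_0(x'')^2-\lambda^2h_0(z)^2\le4-\lambda^2h_0(z)^2 .$$
So $\|x'+x''\|^2\le4-\lambda^2c(z)^2$, and $X^{**}$ is URED. The argument of Section 9 uses only Lemmas 2 and 3, the density of rational combinations and (7), so $X$ has the D$2$P.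

**Step 7: the copy of $Z$ and the projection.** Let $x\in\mathrm{span}\{g_k\}$. All $\alpha_k(x),\beta_k(x)$ vanish, so $L_jx=x$, all $\tau_i$-terms are $0$, and $p_j(x)^2=\frac12K(x)^2$ for $j\ge1$. Hence $|x|^2=p_0(x)^2=q(x)^2+K(x)^2$, and by $|\gamma_k|\le2q$,
$$q(x)^2\le|x|^2\le\Big(1+4\sum_k\varepsilon_k\Big)q(x)^2 .$$
So $\overline{\mathrm{span}}\{g_k\}\subset X$ is isomorphic to $Z$. For $x\in E$ let $Rx=\sum_k\gamma_k(x)g_k$. Then $|Rx|^2=q(x)^2+K(Rx)^2\le q(x)^2+K(x)^2\le p_0(x)^2\le|x|^2$. So $R$ extends to a norm-one projection of $X$ onto this subspace. $\square$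

## 11. The fourth dual is never strictly convex, and $X$ is never weakly uniformly rotund

A *slice* of $B_X$ is a set $\{x\in B_X:f(x)>1-\delta\}$ with $f\in S_{X^*}$ and $\delta>0$. Slices are nonempty and relatively weakly open, so under the D$2$P they have diameter $2$.

**Proposition 3.** Let $X$ have the D$2$P (only "every slice of $B_X$ has diameter $2$" is used).
(a) The fourth dual $X^{(4)}$ is not strictly convex.
(b) There are $x_n,y_n\in B_X$ with $\|x_n+y_n\|\to2$ and $x_n-y_n\not\to0$ weakly; that is, $X$ is not weakly uniformly rotund.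

*Proof.* (a) **Step 1: an $F\in X^{**}\setminus X$ that norms some $x^*$.** Reflexive spaces have the Radon–Nikodým property, so the unit ball of a reflexive space has slices of arbitrarily small diameter. Hence $X$ is not reflexive. By James' theorem there is $x^*\in S_{X^*}$ that does not attain its norm on $B_X$. By the Hahn–Banach theorem choose $F\in S_{X^{**}}$ with $F(x^*)=1$. Writing $J$ for canonical embeddings, $F\notin J_X(X)$, since otherwise $x^*$ would attain its norm.

**Step 2: two copies of $F$ in $X^{(4)}$.** Let $G_1=J_{X^{**}}F$ and $G_2=(J_X)^{**}F$. Both lie in $B_{X^{(4)}}$, and for $\varphi\in X^{***}$ we have $G_1(\varphi)=\varphi(F)$ and $G_2(\varphi)=F((J_X)^*\varphi)$. Since $(J_X)^*J_{X^*}=I_{X^*}$,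
$$G_1(J_{X^*}x^*)=F(x^*)=1,\qquad G_2(J_{X^*}x^*)=F\big((J_X)^*J_{X^*}x^*\big)=F(x^*)=1 .$$
As $\|J_{X^*}x^*\|=1$, it follows that $\|G_1\|=\|G_2\|=\|\frac12(G_1+G_2)\|=1$.

**Step 3: the copies differ.** The subspace $J_X(X)$ is closed and does not contain $F$. So there is $\varphi\in X^{***}$ with $\varphi|_{J_X(X)}=0$ and $\varphi(F)\ne0$. Then $(J_X)^*\varphi=\varphi\circ J_X=0$, so $G_2(\varphi)=0\ne\varphi(F)=G_1(\varphi)$. Hence $G_1\ne G_2$, and $X^{(4)}$ is not strictly convex.

(b) Let $f\in S_{X^*}$. The slice $\{y\in B_X:f(y)>\frac12\}$ has diameter $2$, so it contains $y_n',y_n''$ with $\|y_n'-y_n''\|\to2$. Put $x_n=y_n'$ and $y_n=-y_n''$. Then $\|x_n+y_n\|\to2$, but $f(x_n-y_n)=f(y_n')+f(y_n'')>1$ for all $n$. $\square$
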